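# The vertex Folkman number $F_v(2,2,p;p+1)$ is never $2p+4$

## 1. The value $2p+4$ on trial at $p=2$ and $p=4$

All graphs are finite and simple. We look for a graph $G$ without a clique $K_{p+1}$ such that, however its vertices are split into three classes, there is an edge inside the first class, or an edge inside the second class, or a $K_p$ inside the third. How few vertices can $G$ have? There is a lower bound $2p+4$. The answer that one would first guess is that this bound is attained at least for some $p$: there are infinitely many $p$ to try, and for large $p$ there seems to be plenty of room. Let us fix the terms and put this guess on trial.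

**Definition (arrowing and Folkman numbers).** For positive integers $a_1,\dots,a_s$ write $G\overset{v}{\rightarrow}(a_1,\dots,a_s)$ if for every coloring of the vertices of $G$ in colors $1,\dots,s$ there is some $i$ such that $G$ contains a clique $K_{a_i}$ all of whose vertices have color $i$. With $\omega(G)$ the clique number, put
$$\mathcal H_v(a_1,\dots,a_s;q)=\{G: G\overset{v}{\rightarrow}(a_1,\dots,a_s)\text{ and }\omega(G)<q\},$$
$$F_v(a_1,\dots,a_s;q)=\min\{|V(G)|:G\in\mathcal H_v(a_1,\dots,a_s;q)\}.$$

For example, $G\overset{v}{\rightarrow}(2,2)$ says that $G$ is not bipartite. The smallest triangle-free non-bipartite graph is $C_5$, so $F_v(2,2;3)=5$.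

It is known that $F_v(a_1,\dots,a_s;q)$ exists if and only if $q>\max\{a_1,\dots,a_s\}$, so $F_v(2,2,p;p+1)$ exists for $p\ge2$. It is also known (Nenov) that $F_v(2,2,p;p+1)\ge2p+4$ for all $p\ge2$. Whether equality holds for any $p$ is a question in Aleksandar Bikov, "Computation and Bounding of Folkman Numbers", arXiv:1806.09601 (2018).

The analogue with one color fewer speaks for the guess. Let $p\ge2$ and $G=\overline{C_{2p+1}}$. Then $\omega(G)=\alpha(C_{2p+1})=p$. A color class without an edge of $G$ is a clique of $C_{2p+1}$, hence has at most two vertices, consecutive on the cycle; deleting it leaves a path with at least $2p-1$ vertices, which contains $p$ independent vertices. So $F_v(2,p;p+1)\le 2p+1$, and Lemma 5 below shows that $2p+1$ is exact for every $p\ge 2$. There, an easy linear bound is attained always.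

**Trial $p=2$.** Here $G\overset{v}{\rightarrow}(2,2,2)$ means $\chi(G)\ge4$, so the guess asks for a triangle-free graph on $8$ vertices that is not 3-colorable. There is none. If all degrees are at most $2$, then $G$ is 3-colorable. Otherwise take $v$ with $\deg v\ge3$ and give color $1$ to the independent set $N(v)$. At most $5$ vertices are left; among them $v$ is isolated, and the other at most $4$ vertices form a triangle-free graph, hence a bipartite one. Three colors suffice.

**Trial $p=4$.** Here $2p+4=12$. Consider the graph $\Gamma$ on $\mathbb Z_{13}$ in which $x\sim y$ if and only if $x-y\in\{\pm1,\pm5\}$.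

It is triangle-free: a sum of three terms from $\{\pm1,\pm5\}$ is one of $\pm1,\pm3,\pm5,\pm7,\pm9,\pm11,\pm15$, and none of these is $0$ modulo $13$.

It has $\alpha(\Gamma)=4$. The set $\{0,2,4,6\}$ is independent. The non-neighbors of $0$ are $2,3,4,6,7,9,10,11$, and they lie on the 8-cycle $2,3,4,9,10,11,6,7$ of $\Gamma$. An independent 4-set among them would have to be one of the two alternating classes $\{2,4,10,6\}$, $\{3,9,11,7\}$; but $2\sim10$ and $3\sim11$. So at most $3$ independent vertices are non-adjacent to $0$. Since $x\mapsto x+c$ is an automorphism, no independent set has $5$ vertices.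

So $12$ looks very near: $\Gamma$ has $13$ vertices, and we shall see in Section 2 that its complement lies in $\mathcal H_v(2,2,4;5)$. Let us delete one vertex, say $8$. In $\overline{\Gamma-8}$ give color $1$ to $\{0,1\}$, color $2$ to $\{5,6\}$ and color $3$ to the rest $\{2,3,4,7,9,10,11,12\}$. The pairs $\{0,1\}$ and $\{5,6\}$ are edges of $\Gamma$, so colors $1$ and $2$ contain no edge of the complement. The rest lies on the 8-cycle $2,3,4,9,10,11,12,7$ of $\Gamma$, with alternating classes $\{2,4,10,12\}$ and $\{3,9,11,7\}$; again $2\sim10$ and $3\sim11$, so color $3$ contains no $K_4$ of the complement. By the automorphisms $x\mapsto x+c$, the same happens whichever vertex we delete. Both trials fail, and this is no accident.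

**Theorem 1.** For all $p\ge2$, $F_v(2,2,p;p+1)\ge2p+5$. In particular there is no integer $p\ge 2$ with $F_v(2,2,p;p+1)=2p+4$.

**Theorem 2.** $F_v(2,2,4;5)=13$. So the constant $5$ in Theorem 1 cannot be improved: $2p+5$ is the best bound of the form $2p+\mathrm{const}$ valid for all $p\ge2$.

The proof does not use Nenov's bound.

## 2. Complements, and deleting two cliques

**Conventions.** A clique may be empty or a single vertex. $H-X$ means deletion of the vertices in $X$, also when $X$ is an edge regarded as a clique (then both ends are deleted). $N(X)$ is the set of vertices having a neighbor in $X$, with $N(\emptyset)=\emptyset$, and $N[v]=N(v)\cup\{v\}$. A *max set* is an independent set of size $\alpha$. A set *misses* a vertex if it does not contain it.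

**Definition (R).** A graph $H$ has property (R) if $\alpha(H-A-B)=\alpha(H)$ for all disjoint cliques $A,B$ of $H$. In other words, for all disjoint cliques $A,B$ some max set misses $A\cup B$.

For instance $C_5$ does not have (R): two disjoint edges leave one vertex. The graph $\Gamma$ has (R), by the proof of Theorem 2 below.

**Translation.** *This step turns colorings into deletions.* Let $H=\overline G$. Then $G\in\mathcal H_v(2,2,p;p+1)$ if and only if $\alpha(H)=p$ and $H$ has (R). Indeed, let $G\in\mathcal H_v(2,2,p;p+1)$. Then $\alpha(H)=\omega(G)\le p$. If $A,B$ are disjoint cliques of $H$, color $A$ with $1$, $B$ with $2$ and the rest with $3$; colors $1,2$ contain no edge of $G$, so the rest contains a $K_p$ of $G$, that is, $\alpha(H-A-B)\ge p$. So $\alpha(H)=p$ and (R) holds. Conversely, if $\alpha(H)=p$ and (R) holds, then $\omega(G)=p$; in a coloring of $G$ whose first two classes contain no edge of $G$, these classes are disjoint cliques of $H$, so the third class contains $p$ vertices independent in $H$. Hence Theorem 1 says: *if $H$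 has (R) and $\alpha(H)=p\ge2$, then $|V(H)|\ge2p+5$.*

**Proof of Theorem 2 from Theorem 1.** Theorem 1 gives $F_v(2,2,4;5)\ge13$. For the upper bound we need a triangle-free graph on $13$ vertices with independence number $4$. That one exists is part of $R(3,5)=14$ (Greenwood–Gleason 1955), and $\Gamma$ is one. Two cliques of $\Gamma$ have at most $4$ vertices together, so at least $9$ vertices remain after their deletion. Recall $R(3,4)=9$, of which we need: a triangle-free graph on $9$ vertices has an independent 4-set. If it had none, then all degrees would be at most $3$, as neighborhoods are independent. Also each vertex would have at most $5$ non-neighbors: among $6$ of them, $R(3,3)=6$ would give an independent triple, hence an independent 4-set. So all degrees would be exactly $3$, impossible on $9$ vertices by parity. Thus $\Gamma$ has (R), and $\overline\Gamma\in\mathcal H_v(2,2,4;5)$ has $13$ vertices. $\square$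

**Definition (α-critical).** A graph is α-critical if removing any edge, keeping its ends, increases $\alpha$.

Odd cycles are α-critical: removing an edge from $C_{2k+1}$ leaves a path on $2k+1$ vertices, and $\alpha$ rises from $k$ to $k+1$. The cycle $C_6$ is not: the path on $6$ vertices also has $\alpha=3$.

**Normalization.** *This step fixes the object that we refute.* Suppose Theorem 1 fails for $p$. Then there is a graph with (R), independence number $p$ and at most $2p+4$ vertices. Adding a vertex adjacent to all others changes neither $\alpha$ nor (R), since a clique of the new graph, without the new vertex, is a clique of the old one. So we may assume exactly $2p+4$ vertices. Now remove edges as long as $\alpha$ stays $p$. The result $H$ is α-critical with $\alpha(H)=p$. Cliques of $H$ were cliques before the removals, and independent sets stay independent, so $H$ still has (R).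

From here to the end, **$H$ is an α-critical graph with (R), $\alpha(H)=p\ge2$ and $|V(H)|=2p+4$.** We derive a contradiction. Property (R) will be combined all the time with the maximality of max sets:

**(M)** Every vertex missed by a max set $S$ has a neighbor in $S$.

## 3. Families of maximum independent sets

For an independent set $X$ put $\sigma(X)=|N(X)|-|X|$; here $N(X)\cap X=\emptyset$. In $C_5$ with vertices $0,\dots,4$: $\sigma(\{0\})=2-1=1$ and $\sigma(\{0,2\})=|\{1,3,4\}|-2=1$. The proof is a contest between upper bounds on $\sigma$, from Lemmas 1, 3 and 4, and lower bounds, which start from Lemma 2.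

**Lemma 1 (Hajnal).** If $\mathcal S$ is a nonempty family of max sets of a graph with independence number $\alpha$, then $|\bigcap\mathcal S|+|\bigcup\mathcal S|\ge2\alpha$.

*Proof.* Induction on $|\mathcal S|$; one set gives equality. Let $I,U$ be the intersection and union of a family for which the inequality holds, and $S$ a further max set. The set $I\cup(S\cap U)$ is independent: a vertex of $S\cap U$ lies in a member of the family, and this member contains $I$. Its size is $|I\setminus S|+|S\cap U|\le\alpha=|S|$, so $|I\setminus S|\le|S\setminus U|$. Hence $|I\cap S|+|U\cup S|=|I|-|I\setminus S|+|U|+|S\setminus U|\ge|I|+|U|\ge2\alpha$. $\square$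

**Consequence (H).** Let the graph have $n=2\alpha+\delta$ vertices, let $I=\bigcap\mathcal S$, and let all members of $\mathcal S$ miss a set $Q$. Then
$$|N(I)\cup Q|\le|I|+\delta .\tag{H}$$
For two max sets $S,S'$, exactly $|S\cap S'|+\delta$ vertices are missed by both.

Every member contains $I$ and so misses $N(I)$; hence the union has at most $n-|N(I)\cup Q|$ vertices, and Lemma 1 gives $|I|+2\alpha+\delta-|N(I)\cup Q|\ge2\alpha$. For two sets, $n-|S\cup S'|=2\alpha+\delta-(2\alpha-|S\cap S'|)$. In $C_5$ ($\delta=1$), the sets $\{0,2\}$ and $\{2,4\}$ share the vertex $2$, and both miss exactly $1$ and $3$. For our $H$ we have $\delta=4$. (The letter $\delta$ is never the minimum degree, which we write $d_{\min}$.)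

**Lemma 2.** In an α-critical graph without isolated vertices, the minimum of $\sigma(X)$ over nonempty independent $X$ equals $d_{\min}-1$.

Criticality is needed. In the path $x\,y\,z$, which is not α-critical, $\sigma(\{x,z\})=-1$ while $d_{\min}-1=0$.

*Proof.* A single vertex of minimum degree has $\sigma=d_{\min}-1$. Let $s$ be the minimum and $I$ an inclusion-minimal set with $\sigma(I)=s$; we show $|I|=1$, which gives $s\ge d_{\min}-1$. Suppose $|I|\ge2$. Take $i\in I$ and $l\in N(i)$. Removing the edge $il$ creates an independent set $S'$ of size $\alpha+1$, and $i,l\in S'$, since otherwise $S'$ was independent before. The pair $i,l$ is the only adjacent pair in $S'$.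

Let $Z=S'\cap I\ni i$ and $T=S'\cap N(I)\ni l$. An element of $T$ with a neighbor in $Z$ must be $l$, with $i$ as its only neighbor in $Z$ (the vertex $i$ is not in $T$, as $I$ is independent). So $|T|\le|N(I)|-|N(Z)|+1$. The set $(S'\setminus(I\cup N(I)))\cup I$ is independent, because it does not contain $l$ and its first part has no neighbor in $I$. So its size $\alpha+1-|Z|-|T|+|I|$ is at most $\alpha$, i.e. $|Z|+|T|\ge|I|+1$. Together,
$$s=\sigma(I)=|N(I)|-|I|\ge|T|+|N(Z)|-1-|I|\ge|N(Z)|-|Z|=\sigma(Z)\ge s .$$
Equality holds throughout. So $\sigma(Z)=s$ and $Z=I$ by minimality, whence $|T|=|N(I)|-|N(Z)|+1=1$, $T=\{l\}$, and $N(l)\cap I=\{i\}$. Then $N(I\setminus i)\subseteq N(I)\setminus l$, so $\sigma(I\setminus i)\le s$ with $I\setminus i\ne\emptyset$, contradicting minimality. $\square$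

**Lemma 3.** Let the graph be α-critical with $n=2\alpha+\delta$, and $v$ a vertex. For each $x\in N(v)$ there is an independent set $T_x\subseteq V\setminus N[v]$ with $|T_x|=\alpha-1$ and $T_x\cap N(x)=\emptyset$; so $\{v\}\cup T_x$ and $\{x\}\cup T_x$ are max sets. For any such choices, any $\emptyset\neq U\subseteq N(v)$ and $Z_U=\bigcap_{x\in U}T_x$,
$$|N(v)\cup N(Z_U)|\le|Z_U|+\delta+1,\quad N(Z_U)\cap U=\emptyset,\quad |N(Z_U)|\le|Z_U|+\delta+1-|U|.$$

*Proof.* Removing the edge $vx$ creates an independent set of size $\alpha+1$ containing $v$ and $x$; delete both to get $T_x$. Its vertices are adjacent neither to $v$ nor to $x$. The max sets $\{v\}\cup T_x$, $x\in U$, have intersection $\{v\}\cup Z_U$, so (H) with $Q=\emptyset$ gives the first inequality. If $x\in U$, then $Z_U\subseteq T_x$ has no neighbor of $x$; this is the second claim. Since $U\subseteq N(v)$ is disjoint from $N(Z_U)$, the left side of the first inequality is at least $|U|+|N(Z_U)|$, which gives the third. $\square$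

Example: in $C_7$ with $v=0$ the only choices are $T_1=\{3,5\}$ and $T_6=\{2,4\}$, and they are disjoint.

**Lemma 4 (exchange).** Let $X\ne\emptyset$ be independent, $S$ a max set missing $Q\subseteq N(X)$, and $Z_0=S\cap X$. Then $|N(Z_0)\cup Q|\le|Z_0|+\sigma(X)$. In case of equality, $S\cap N(X)=N(X)\setminus(N(Z_0)\cup Q)$.

*Proof.* The set $(S\setminus(X\cup N(X)))\cup X$ is independent, so $|Z_0|+|S\cap N(X)|\ge|X|$. Moreover $S\cap N(X)\subseteq N(X)\setminus(N(Z_0)\cup Q)$, and $N(Z_0)\cup Q\subseteq N(X)$. So $|X|\le|Z_0|+|N(X)|-|N(Z_0)\cup Q|$, which is the inequality, and equality in it forces equality in the inclusion. $\square$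

## 4. One clique: $2p+1$ vertices and odd cycles

**Lemma 5.** Let $K$ be a nonempty α-critical graph with $\alpha(K-B)=\alpha(K)$ for every clique $B$. Then $|V(K)|\ge2\alpha(K)+1$, and equality implies that $K$ is an odd cycle of length at least $5$.

*Proof.* $N[v]$ is never a clique, because $\alpha(K-N[v])\le\alpha(K)-1$ ($v$ can be added to any independent set avoiding $N[v]$). So all degrees are at least $2$, and $\sigma\ge1$ for nonempty independent sets by Lemma 2. Each component $K_i$ inherits the hypotheses, as $\alpha$ is additive over components. A max set $S$ of $K_i$ has $N(S)=V(K_i)\setminus S$ by maximality, so $|V(K_i)|-2\alpha(K_i)=\sigma(S)\ge1$. Summing gives the bound.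

If the total is $1$, then $K$ is connected and $\delta=1$. Apply Lemma 3 with $U=N(v)$, $d=|U|\ge2$. If $Z_U\ne\emptyset$, then $|Z_U|+1\le|N(Z_U)|\le|Z_U|+2-d$, so $d\le1$, false. So $Z_U=\emptyset$, and the first inequality of Lemma 3 gives $d\le2$. A connected 2-regular graph is a cycle; it has $2\alpha(K)+1$ vertices, and it is not a triangle, since $N[v]$ is not a clique. $\square$

By the translation of Section 2 with one clique instead of two, this is the equality $F_v(2,p;p+1)=2p+1$ mentioned in Section 1.

**A first attack.** Lemma 5 suggests peeling: delete a clique $Q$ from $H$. By (R), what remains has the one-clique property, so it has at least $2p+1$ vertices, and $2p+4\ge2p+1+|Q|$. For $|Q|\geq4$ this is a contradiction. For $|Q|=3$ it is tight, so the rest is essentially an odd cycle and can be studied by hand. For $|Q|=2$ the rest has $2p+2$ vertices, one more than the bound, and Lemma 5 says nothing about its shape. No single shape can be expected: two disjoint odd cycles $C_{2k+1}\cup C_{2l+1}$ with $k+l=p$, $k,l\ge2$, are α-critical,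 have the one-clique property and $2p+2$ vertices. So peeling handles graphs with triangles and stops exactly at triangle-free $H$. We carry it out that far in Section 6, after a preparation on degrees.

## 5. $H$ is connected, with degrees $3$, $4$, $5$

**Step 1: degrees are at least 3.** *This makes Lemma 2 usable.* The set $N[v]$ is not a union of two disjoint cliques, since $\alpha(H-N[v])\le p-1$. If $\deg v\le2$, it would be one: with $N(v)=\{x,y\}$ take $\{v,x\}$ and $\{y\}$, and smaller degrees are similar. So all degrees are at least $3$, and $\sigma(X)\ge2$ for nonempty independent $X$.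

**Step 2: $H$ is connected.** *This lets us spread local information, and fixes $\delta=4$.* Let $H_i$ be the components, $\alpha_i=\alpha(H_i)$ and $\delta_i=|V(H_i)|-2\alpha_i$; so $\sum\delta_i=4$. Each $H_i$ is α-critical with (R), and a max set $S$ of $H_i$ has $N(S)=V(H_i)\setminus S$, so $\delta_i=\sigma(S)\ge2$. If $H$ is disconnected, there are two components, each with $\delta_i=2$. Let $\delta_i=2$, take $v\in H_i$ and three of its neighbors, and apply Lemma 3 in $H_i$. For two of these neighbors, $|U|=2$, it gives $|N(Z_U)|\le|Z_U|+1$, so $Z_U=\emptyset$. The three sets $T_x$ are therefore disjoint, of size $\alpha_i-1$, inside $V(H_i)\setminus N[v]$, which has at most $2\alpha_i+2-4=2(\alpha_i-1)$ vertices. So $\alpha_i\le1$ and $H_i$ is complete; then $N[v]$ is a clique, a contradiction.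

**Step 3: degrees are at most 5.** *This bounds the case distinction to come.* Let $U=N(v)$, $d=|U|$, $\delta=4$ in Lemma 3. If $Z_U\ne\emptyset$, then $|Z_U|+2\le|Z_U|+5-d$, so $d\le3$. If $Z_U=\emptyset$, the first inequality gives $d\le5$.

So $3\le\deg v\le5$ for all $v$, and $\sigma(X)\ge d_{\min}-1$ for nonempty independent $X$.

## 6. Peeling a triangle: $H$ is triangle-free

**Step 1: no $K_4$.** *A direct use of Lemma 5.* Let $Q$ be a $K_4$. By (R), $\alpha(H-Q)=p$. Remove edges from $H-Q$ until it is α-critical with independence number $p$; call the result $K$. A clique $B$ of $K$ is a clique of $H-Q$, so $\alpha(H-Q-B)=p$ by (R), hence $\alpha(K-B)=p$. But $K$ has $2p$ vertices, contradicting Lemma 5.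

Now let $Y$ be a triangle and $H_1=H-Y$, with $2p+1$ vertices. As in Step 1, $\alpha(H_1-B)=p$ for every clique $B$ of $H_1$, and by Lemma 5 a spanning subgraph of $H_1$ is a cycle $C$ of length $2p+1\ge5$.

**Step 2: $H_1=C$.** *We remove the word "spanning": no chords.* Let $B=\{u,u'\}$ with $uu'\in E(C)$. Then $C-B$ is a path on $2p-1$ vertices, and its only independent $p$-set is the set $S_B$ of its 1st, 3rd, …, $(2p-1)$st vertex. Some independent $p$-set of $H_1-B$ exists; it is independent in $C-B$, so it is $S_B$. Hence every $S_B$ is independent in $H_1$. Let $x,y$ be non-consecutive on $C$. The two arcs between them have total length $2p+1$, so one has odd length $\ell$: let it be $x=z_0,z_1,\dots,z_\ell=y$, with $\ell\ge3$. Take $B=\{z_1,z_2\}$. The path $C-B$ starts at $z_3$, runs through $z_4,\dots,z_\ell=y$ and on around $C$, and ends at $z_0=x$. Since $z_k$ has position $k-2$, the vertex $y=z_\ell$ has odd position, and $x$ has the last position $2p-1$. So $x,y\in S_B$ and $x\not\sim y$.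

**Step 3: how $Y$ attaches to $C$.** *We count the neighbors on $C$ of a vertex $t\in Y$.* Since $\deg t\le5$, there are at most $3$. And $\alpha(C-N(t))\le p-1$, otherwise $t$ extends a max set. Removing at most two vertices from $C$ leaves independence number $p$: one vertex leaves a path on $2p$ vertices; two leave paths with $2p-1$ vertices in total, and $\sum\lceil l_i/2\rceil\ge p$. So $t$ has exactly $3$ neighbors on $C$. The remaining paths have $2p-2$ vertices in total, and $\sum\lceil l_i/2\rceil=p-1$ forces every $l_i$ to be even. So cyclically consecutive neighbors of $t$ are at odd distances along $C$.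

**Step 4: every edge of $C$ lies in the neighborhood of some $t\in Y$.** *This is where two cliques are deleted.* Let $C=c_0c_1\dots c_{2p}$, $A=\{c_i,c_{i+1}\}$, $B=\{c_{i+2},c_{i+3}\}$. A max set missing $A\cup B$ has at most one vertex in $Y$ and at most $p-1$ vertices in the remaining path on $2p-3$ vertices. So it is $\{t\}\cup D$ with $t\in Y$, where $D$ is the unique independent $(p-1)$-set of that path and $D\cap N(t)=\emptyset$. Number the cycle so that $c_{i+3}$ is $0$, the path is $1,\dots,2p-3$, and $c_i,c_{i+1},c_{i+2}$ are $2p-2,2p-1,2p$. Then $D=\{1,3,\dots,2p-3\}$, and $N(t)\cap C\subseteq\{0,2,\dots,2p-2,\,2p-1,\,2p\}$. By Step 3 the three neighbors $u_1<u_2<u_3$ alternate in parity, and $2p-1$ is the only odd number available. So $u_2=2p-1$ and $u_3=2p$, that is, $c_{i+1},c_{i+2}\in N(t)$. As $i$ was arbitrary, the claim follows.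

**Step 5: count.** *We finish the triangle case.* Three vertices of a cycle of length at least $5$ span at most two of its edges. So $2p+1\le3\cdot2$ and $p=2$. Then $C_5-N(t)$ consists of paths with even numbers of vertices and $2$ vertices in total, i.e. one path on two vertices. So $N(t)\cap C$ consists of three consecutive vertices and contains exactly two edges of $C$. Six incidences on five edges give an edge $cc'$ inside $N(t)\cap N(t')$ with $t\ne t'$, and $\{t,t',c,c'\}$ is a $K_4$, contradicting Step 1.

So $H$ is triangle-free, and all neighborhoods are independent.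

## 7. Upper against lower bounds for $\sigma$; minimum degree 5

In a triangle-free $H$ we return to the sets $T_x$. For $v$ fixed and $\emptyset\ne U\subseteq N(v)$ with $Z_U\neq\emptyset$, Lemmas 2 and 3 give
$$d_{\min}-1\le\sigma(Z_U)\le5-|U| .\tag{1}$$
So $Z_U=\emptyset$ as soon as $|U|\ge7-d_{\min}$: pairs have empty intersection if $d_{\min}=5$, triples if $d_{\min}=4$. If $d_{\min}=3$ one would need four neighbors, and a vertex of degree $3$ does not have them: with $|U|=3$, (1) only says $\sigma(Z_U)=2$. This is where the pure intersection argument stops, and why the cubic case (Sections 9–12) needs other means. The remedy will be to use (R) to choose the max sets, by prescribing two edges that they miss, and (M) to read off what they contain.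

**Minimum degree 5 is impossible.** Then all degrees are $5$, and the sets $T_x$ are pairwise disjoint. Three of them lie in $V\setminus N[v]$, which has $2p-2$ vertices, so $3(p-1)\le2(p-1)$ and $p\le1$, a contradiction.

## 8. Minimum degree 4 is impossible

Suppose $d_{\min}=4$, so $\sigma\ge3$. By (1), three different sets $T_x$ have empty intersection: each vertex lies in at most two of them. If $\deg v=5$, then $|V\setminus N[v]|=2p-2$ and $5(p-1)\le2(2p-2)$, a contradiction. So $H$ is 4-regular.

**Setting.** Fix $v$; let $N(v)=\{a,b,c,d\}$, $O=V\setminus N[v]$, $q=p-1\ge1$; so $|O|=2q+1$. For $x\in N(v)$ put $M_x=N(x)\setminus v$; this is a 3-subset of $O$, as $H$ is triangle-free. Let $\mathcal T_x$ be the set of independent $q$-subsets of $O$ disjoint from $M_x$, and $\mathcal T_{xy}$ the set of independent $(q-1)$-subsets of $O$ disjoint from $M_x\cup M_y$. Fix $T_x\in\mathcal T_x$ for each $x\in N(v)$ (Lemma 3), and put $Z_{xy}=T_x\cap T_y$, $z_{xy}=|Z_{xy}|$, $N_O(X)=N(X)\cap O$. In (F1)–(F5) the letters $x,y,g,h$ stand for the four neighbors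 of $v$ in any order.

**(F1)** $T_x\cap M_y\ne\emptyset$ for $x\ne y$; in particular $T_x\ne T_y$. Otherwise $T_x\cup\{x,y\}$ is independent of size $q+2=p+1$. And $T_y\cap M_y=\emptyset$.

**(F2)** Triple intersections are empty. If $Z_{xy}\ne\emptyset$, then $N(Z_{xy})\cap N(v)=\{g,h\}$ and $|N_O(Z_{xy})|=z_{xy}+1$. Indeed $|N(v)\cup N(Z_{xy})|\le z_{xy}+5$ by Lemma 3, and $x,y\in N(v)\setminus N(Z_{xy})$, so this union has at least $|N(Z_{xy})|+2\ge z_{xy}+5$ elements. Equality holds throughout: $|N(Z_{xy})|=z_{xy}+3$, and $x,y$ are the only elements of $N(v)$ outside $N(Z_{xy})$. Both claims follow. Nothing depends on which members of $\mathcal T_x,\mathcal T_y$ were chosen.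

**(F3)** If $J\in\mathcal T_{xy}$, then $J\cap Z_{gh}=\emptyset$. Apply (H) to the max sets $\{v\}\cup T_g$, $\{v\}\cup T_h$, $\{x,y\}\cup J$. Their intersection is $I=J\cap Z_{gh}$. The vertices $g,h$ are missed by all three and are not in $N(I)$, since $Z_{gh}$ avoids $M_g\cup M_h$. So $|N(I)|+2\le|I|+4$, and $\sigma\ge3$ forces $I=\emptyset$.

**(F4)** Let $L$ be the set of vertices of $O$ lying in at most one of the four sets $T_a,T_b,T_c,T_d$. Every $T'\in\mathcal T_x$ satisfies $T'\subseteq T_x\cup L$. By (F2) with $T'$ in place of $T_x$, a vertex of $T'\setminus T_x$ lies in at most one of the other three sets, and it is not in $T_x$.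

**(F5)** Let $u\in M_g$. Then at least one of the following sets exists: (1) a member of $\mathcal T_x$ not containing $u$; (2) a member of $\mathcal T_y$ not containing $u$; (3) a member of $\mathcal T_{xy}$ not containing $u$. For this, take by (R) a max set missing $\{v,h\}\cup\{g,u\}$. By (M) at $v$ it meets $N(v)$, and only in $x$ or $y$; remove its elements in $\{x,y\}$. We refer to this as $(g,u;x,y)$.

**The count.** Let $m_i$ be the number of vertices of $O$ in exactly $i$ of the four sets. Then $4q=m_1+2m_2$ and $2q+1=m_0+m_1+m_2$, so $2m_0+m_1=2$. Either $m_0=1,m_1=0$ (Case I) or $m_0=0,m_1=2$ (Case II). Every other vertex of $O$ lies in exactly one of the six disjoint sets $Z_{xy}$.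

### Case I: $L=\{o\}$, with $o$ in no $T_x$

**Step 1: shape.** *We determine which $Z$'s are nonempty.* The set $Z_{ab}\subseteq T_a\cap T_b$ has no neighbor in $T_a\cup T_b$, so $N_O(Z_{ab})\subseteq Z_{cd}\cup\{o\}$. If $Z_{ab}\ne\emptyset$, (F2) gives $z_{ab}+1\le z_{cd}+1$. The same holds for all pairs, so complementary $Z$'s have equal sizes (both empty, or two opposite inequalities), and for nonempty ones equality gives $N_O(Z_{ab})=Z_{cd}\cup\{o\}$. So $o$ has a neighbor in every nonempty $Z$. As $\deg o=4$, at most two complementary pairs are nonempty. At least one is, since $q\ge1$. If only one, say $Z_{ab},Z_{cd}$, then $T_a=Z_{ab}=T_b$, contradicting (F1). So, after relabeling, $z_{ab}=z_{cd}=\lambda>0$, $z_{ac}=z_{bd}=\mu>0$, the other two $Z$'s are empty, and $q=\lambda+\mu$. The vertex $o$ has exactly one neighbor in each of these four sets, and no others. Since $c\not\sim o$ and $c$ has no neighbor in $T_c=Z_{ac}\cup Z_{cd}$, we get $M_c\subseteq Z_{ab}\cup Z_{bd}$.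

**Step 2: $|M_c\cap Z_{ab}|\le1$.** *We show that such a neighbor $u$ of $c$ must be the neighbor of $o$.* Let $u\in M_c\cap Z_{ab}$ and apply $(c,u;a,b)$.

In (1), $T'\subseteq T_a\cup\{o\}$ by (F4), and $T'$ has $q$ elements and misses $u\in T_a$; so $T'=(T_a\setminus u)\cup\{o\}$. But $o$ has a neighbor in $Z_{ac}\subseteq T_a\setminus u$. In (2), likewise $T'=(T_b\setminus u)\cup\{o\}$, and $o$ has a neighbor in $Z_{bd}\subseteq T_b\setminus u$.

So (3) holds with some $J\in\mathcal T_{ab}$, and $J\cap Z_{cd}=\emptyset$ by (F3). Let $V_1=J\cap Z_{ac}$ and $V_2=J\cap Z_{bd}$. If $V_1\ne\emptyset$, then $N(V_1)\subseteq Z_{bd}\cup\{o,d\}$: the neighbors $a,c$ are excluded by $V_1\subseteq T_a\cap T_c$, and $b$ by $J\cap M_b=\emptyset$. As $|N(V_1)|\ge|V_1|+3$, we get $|N(V_1)\cap Z_{bd}|\ge|V_1|+1$. Since $V_2$ avoids $N(V_1)$, $|V_1|+|V_2|\le\mu-1$. If $V_1=\emptyset$, then $V_2\subseteq Z_{bd}\setminus N(a)$, and $a$ has a neighbor in $Z_{bd}$ by (F2); so again $|V_1|+|V_2|\le\mu-1$. Now $J\subseteq(Z_{ab}\setminus u)\cup V_1\cup V_2\cup\{o\}$ and $|J|=q-1=(\lambda-1)+(\mu-1)+1$.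 So $o\in J$ and $J\cap Z_{ab}=Z_{ab}\setminus u$. As $J$ is independent, $u$ is the unique neighbor of $o$ in $Z_{ab}$. Thus there is at most one such $u$.

**Step 3: contradiction.** *The symmetric statement exhausts $M_c$.* The exchange $a\leftrightarrow d$ maps the configuration of Step 1 to itself: $Z_{ab}\leftrightarrow Z_{bd}$, $Z_{cd}\leftrightarrow Z_{ac}$, $\lambda\leftrightarrow\mu$, $c$ fixed. So also $|M_c\cap Z_{bd}|\le1$, and $|M_c|\le2$, contradicting $|M_c|=3$.

### Case II: $L=\{e,f\}$, each in exactly one $T_x$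

**(i) Both in the same set, say $e,f\in T_a$.** *We build a too large independent set.* The sizes are $z_{ab}+z_{ac}+z_{ad}+2=q$, $z_{ab}+z_{bc}+z_{bd}=q$, $z_{ac}+z_{bc}+z_{cd}=q$, $z_{ad}+z_{bd}+z_{cd}=q$. Comparing the sum of the first two with the sum of the last two gives $z_{cd}=z_{ab}+1$; likewise $z_{bd}=z_{ac}+1$ and $z_{bc}=z_{ad}+1$. The set $Z_{cd}\cup Z_{bd}\cup Z_{bc}$ is independent, because any two parts lie in a common $T$. Its size is $(q-2)+3=q+1$. With $v$ we get an independent set of size $q+2=p+1$, a contradiction.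

**(ii) In different sets, say $e\in T_a$, $f\in T_b$.** Put $\lambda=z_{ab}$, $\mu=z_{ac}$, $\nu=z_{ad}$. The sizes of $T_a,T_b,T_c,T_d$ are
$$\lambda+\mu+\nu+1=\lambda+z_{bc}+z_{bd}+1=\mu+z_{bc}+z_{cd}=\nu+z_{bd}+z_{cd}=q .$$
Equating the sums over the pairings $\{a,b\},\{c,d\}$, then $\{a,c\},\{b,d\}$, then $\{a,d\},\{b,c\}$, we get $z_{cd}=\lambda+1$, $z_{bd}=\mu$, $z_{bc}=\nu$. Since $N_O(Z_{xy})$ is disjoint from $T_x\cup T_y$ and has exactly $z_{xy}+1$ elements when $Z_{xy}\neq\emptyset$, comparison of sizes gives
$$N_O(Z_{cd})=Z_{ab}\cup\{e,f\},\qquad N_O(Z_{ab})=Z_{cd}\ \ (\lambda>0),\tag{2}$$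
$$N_O(Z_{ac})=Z_{bd}\cup\{f\},\qquad N_O(Z_{bd})=Z_{ac}\cup\{e\}\ \ (\mu>0),\tag{3}$$
$$N_O(Z_{ad})=Z_{bc}\cup\{f\},\qquad N_O(Z_{bc})=Z_{ad}\cup\{e\}\ \ (\nu>0).\tag{4}$$
If $\mu=\nu=0$, then $T_c=Z_{cd}=T_d$, contradicting (F1). The exchange $c\leftrightarrow d$ swaps $\mu$ and $\nu$, so we assume $\mu>0$. Three subcases remain.

**Subcase $\nu>0$.** *We find the neighbors of $e$ one by one and contradict its degree.* By (F2) there is $u\in M_d\cap Z_{ac}$; use $(d,u;a,c)$.

In (1), $T'\subseteq T_a\cup\{f\}$ misses $u\in T_a$, so $T'=(T_a\setminus u)\cup\{f\}$; but $f$ has a neighbor in $Z_{ad}\subseteq T_a\setminus u$ by (4).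

In (2), $T'\subseteq T_c\cup\{e,f\}$, where $T_c=Z_{ac}\cup Z_{bc}\cup Z_{cd}\ni u$. If $e\in T'$, then $T'$ omits from $T_c$ the vertex $u$, a neighbor of $e$ in $Z_{cd}$ and a neighbor of $e$ in $Z_{bc}$, and adds at most two vertices. If $e\notin T'$, then $f\in T'$, and $T'$ omits $u$ and a neighbor of $f$ in $Z_{cd}$ and adds only $f$. In both cases $|T'|<q$, impossible.

So (3) holds with $J\in\mathcal T_{ac}$, $u\notin J$, $|J|=q-1=\lambda+\mu+\nu$, and $J\cap Z_{bd}=\emptyset$ by (F3). We bound the parts of $J$.

* $|J\cap Z_{ac}|\le\mu-1$, since $u\notin J$.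
* Let $W_1=J\cap Z_{ab}$. If $W_1\ne\emptyset$, then $N(W_1)\subseteq Z_{cd}\cup\{d\}$ ($a,b$ are excluded by $Z_{ab}$, and $c$ by $J\cap M_c=\emptyset$), so $|N(W_1)\cap Z_{cd}|\ge|W_1|+2$ and $|J\cap(Z_{ab}\cup Z_{cd})|\le(\lambda+1)-2=\lambda-1$. If $W_1=\emptyset$, this number is at most $\lambda$, because $J\cap Z_{cd}\subseteq Z_{cd}\setminus N(a)$ and $a\in N(Z_{cd})$.
* Let $V_1=J\cap Z_{ad}$. If $V_1\ne\emptyset$, then $N(V_1)\subseteq Z_{bc}\cup\{f,b\}$, so $|N(V_1)\cap Z_{bc}|\ge|V_1|+1$ and $|J\cap(Z_{ad}\cup Z_{bc})|\le\nu-1$; if moreover $f\in J$, then $f\notin N(V_1)$ and the bound is $\nu-2$. If $V_1=\emptyset$, the bound is $\nu-1$, because $J\cap Z_{bc}\subseteq Z_{bc}\setminus N(a)$ and $a\in N(Z_{bc})$.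
* $|J\cap\{e,f\}|\le2$.

So $|J|\le(\mu-1)+\lambda+(\nu-1)+2=\lambda+\mu+\nu$, and equality holds everywhere. Hence $e,f\in J$, so $e\not\sim f$ and $e,f\not\sim a,c$. Further $W_1=\emptyset$ and $J\cap Z_{cd}=Z_{cd}\setminus t$ for some $t$; as $e\in J$ has a neighbor in $Z_{cd}$ by (2), $N(e)\cap Z_{cd}=\{t\}$. Also $V_1=\emptyset$ because $f\in J$, and $J\cap Z_{bc}=Z_{bc}\setminus t'$ for some $t'$; by (4), $N(e)\cap Z_{bc}=\{t'\}$.

The exchange $c\leftrightarrow d$ preserves the configuration with $\mu,\nu>0$, so also $e\not\sim d$ and $|N(e)\cap Z_{bd}|=1$. Since $e\in T_a$, it has no neighbor in $T_a\supseteq Z_{ab}\cup Z_{ac}\cup Z_{ad}$ and $e\not\sim a$. So $N(e)\subseteq Z_{cd}\cup Z_{bc}\cup Z_{bd}\cup\{b\}$, with one neighbor in each of the three sets, and $\deg e=4$ forces $e\sim b$. But the exchange $a\leftrightarrow b$, $e\leftrightarrow f$ also preserves the configuration (it swaps $Z_{ac}$ with $Z_{bc}$ and $Z_{ad}$ with $Z_{bd}$), and it turns the proven $f\not\sim a$ into $e\not\sim b$. Contradiction.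

**Subcase $\nu=0$, $\lambda>0$.** *The same kind of count leads to an independent set of size $p+1$.* Now $q=\lambda+\mu+1$, $T_a=Z_{ab}\cup Z_{ac}\cup\{e\}$, $T_b=Z_{ab}\cup Z_{bd}\cup\{f\}$. By (F2) there is $u\in M_d\cap Z_{ab}$; use $(d,u;a,b)$. In (1), $T'=(T_a\setminus u)\cup\{f\}$, but $f$ has a neighbor in $Z_{ac}$ by (3). In (2), $T'=(T_b\setminus u)\cup\{e\}$, but $e$ has a neighbor in $Z_{bd}$.

So there is $J\in\mathcal T_{ab}$ with $u\notin J$, $J\cap Z_{cd}=\emptyset$ and $|J|=\lambda+\mu$. Let $V_1=J\cap Z_{ac}$, $V_2=J\cap Z_{bd}$. If $V_1\ne\emptyset$, then $N(V_1)\subseteq Z_{bd}\cup\{f,d\}$ gives $|N(V_1)\cap Z_{bd}|\ge|V_1|+1$, so $|V_1|+|V_2|\le\mu-1$. If $V_1=\emptyset$, then $V_2\subseteq Z_{bd}\setminus N(a)$ and $a\in N(Z_{bd})$ give the same. So $|J|\le(\lambda-1)+(\mu-1)+2$, with equality. Hence $e,f\in J$, so $e\not\sim f$ and $e,f\not\sim a,b$; and $|V_1|+|V_2|=\mu-1$.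

If $V_1\ne\emptyset$, then $f\in J$ gives $N(V_1)\subseteq Z_{bd}\cup\{d\}$, so $|V_1|+|V_2|\le\mu-2$, false. So $V_1=\emptyset$ and $|V_2|=\mu-1$. If $V_2\ne\emptyset$, then $N(V_2)\subseteq Z_{ac}\cup\{c\}$, because $b,d$ are excluded by $Z_{bd}$, $a$ by $J\cap M_a=\emptyset$ and $e$ by $e\in J$. So $\mu=|Z_{ac}|\ge|V_2|+2=\mu+1$, false. Hence $V_2=\emptyset$, $\mu=1$, and $p=q+1=\lambda+3$. But $Z_{ab}\cup\{a,b,e,f\}$ is independent: $Z_{ab}\cup\{e\}\subseteq T_a$, $Z_{ab}\cup\{f\}\subseteq T_b$, $Z_{ab}$ avoids $M_a\cup M_b$, and the rest was shown above. Its size is $\lambda+4=p+1$, a contradiction.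

**Subcase $\nu=0$, $\lambda=0$.** *Here everything is explicit.* Now $q=\mu+1$, $Z_{cd}=\{t\}$ and $O=Z_{ac}\cup Z_{bd}\cup\{t,e,f\}$. By (2) and (F2), $N(t)=\{a,b,e,f\}$. By (F1), $T_a=Z_{ac}\cup\{e\}$ meets $M_c$, and $Z_{ac}$ does not, so $e\sim c$. Likewise $T_b=Z_{bd}\cup\{f\}$ meets $M_d$, so $f\sim d$. Let $u\in M_d\cap Z_{ac}$ (F2). Since $d\sim u$ and $d\sim f$, we have $f\not\sim u$. By (3) $f$ has a neighbor in $Z_{ac}$, hence in $Z_{ac}\setminus u$. Use $(d,u;a,c)$.

In (1), $T'=(T_a\setminus u)\cup\{f\}\supseteq(Z_{ac}\setminus u)\cup\{f\}$ is not independent. In (2), $T'\subseteq T_c\cup\{e,f\}=Z_{ac}\cup\{t,e,f\}$, and $e\in M_c$ is excluded, so $T'=(T_c\setminus u)\cup\{f\}$ contains $t$ and $f$; but $t\sim f$. In (3), $J\in\mathcal T_{ac}$ avoids $Z_{bd}$ by (F3), $e\in M_c$ and $t\in M_a$. So $J\subseteq(Z_{ac}\setminus u)\cup\{f\}$, and $|J|=q-1=\mu$ forces equality; this set is not independent. All three fail.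

So the minimum degree of $H$ is $3$.

## 9. Minimum degree 3 spreads: $H$ is cubic

Now $\sigma\ge2$. Call an independent $X\ne\emptyset$ *tight* if $\sigma(X)=2$; for example, a single vertex of degree $3$ is tight.

**Lemma 6.** If $X$ is tight, $c\notin X\cup N(X)$ and $M=N(c)\cap N(X)$, then $|M|\le2$.

*Proof.* Let $h\in M$ (otherwise there is nothing to show). As $ch$ is critical, there is $S'\ni c,h$ with $|S'|=p+1$, independent after removing the edge $ch$. Let $Z=S'\cap X$ and $T=S'\cap N(X)$. Then $T\cap M=\{h\}$, since elements of $M$ are adjacent to $c$. Also $T\cap N(Z)=\emptyset$, since the only adjacent pair in $S'$ is $c,h$ and neither is in $X$. The set $(S'\setminus(X\cup N(X)))\cup X$ does not contain $h$, so it is independent in $H$, and $|Z|+|T|\ge|X|+1$. If $Z\ne\emptyset$, then $|T|\le|N(X)|-|N(Z)|\le|X|+2-(|Z|+2)=|X|-|Z|$, a contradiction. So $Z=\emptyset$, and $|X|+1\le|T|\le|X|+2-(|M|-1)$, i.e. $|M|\le2$. $\square$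

**Claim.** All neighbors of a vertex of degree $3$ have degree $3$. *By connectedness this makes $H$ cubic.*

Let $N(v)=\{a,b,c\}$, $O=V\setminus N[v]$, $q=p-1$, $M_x=N(x)\setminus v\subseteq O$. Let $\mathcal T$ be the family of independent $q$-sets in $O$ disjoint from $M_c$, and $X=\bigcap\mathcal T$.

For $y\in M_b$ take a max set missing $\{v,a\}\cup\{b,y\}$. By (M) at $v$ it contains $c$; without $c$ it is a member of $\mathcal T$ missing $y$. Similarly for $y\in M_a$, with $\{v,b\}\cup\{a,y\}$. So $\mathcal T\ne\emptyset$ (degrees are at least $3$, so $M_b\ne\emptyset$), and $X$ is disjoint from $M_a\cup M_b\cup M_c$. Hence $X$ has no neighbor in $\{v,a,b,c\}$, and $N(X)\subseteq O$.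

Apply (H) to the max sets $\{c\}\cup T$, $T\in\mathcal T$. Their intersection is $\{c\}\cup X$, with neighborhood $\{v\}\cup M_c\cup N(X)$, and all of them miss $Q=\{v,a,b\}$. So $3+|M_c\cup N(X)|\le|X|+1+4$, that is, $|M_c\cup N(X)|\le|X|+2$. If $X=\emptyset$, then $|M_c|\le2$. Otherwise $|N(X)|\ge|X|+2$ shows that $X$ is tight and $M_c\subseteq N(X)$; as $c\notin X\cup N(X)$, Lemma 6 gives $|M_c|\le2$. So $\deg c=3$. The vertex $c$ was an arbitrary neighbor of $v$, which proves the claim.

From now on $H$ is cubic, connected and triangle-free.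

## 10. Short cycles in the cubic case

**Step 1: no 4-cycles.** *The first use of (R) with two prescribed edges.* Let $x\,b\,y\,c$ be a 4-cycle, $N(x)=\{b,c,a\}$, $N(b)=\{x,y,b'\}$. As $H$ is triangle-free, $a\ne b'$, $a\ne y$ and $b'\ne c$. So $\{x,a\}$ and $\{b,b'\}$ are disjoint edges. A max set missing them contains $c$ by (M) at $x$, and $y$ by (M) at $b$. But $c\sim y$.

**Step 2: if $Z$ is tight, then $N(Z)$ is independent.** *This prepares Step 3.* Otherwise take an inclusion-minimal tight $Z$ with an edge $hh'$ in $N(Z)$. Since $H$ is triangle-free, $|Z|\ge2$, so $|N(Z)|\ge4$. Take $k\in N(Z)\setminus\{h,h'\}$, $y\in Z\cap N(k)$, and a max set $S$ missing $\{y,k\}\cup\{h,h'\}$. By Lemma 4, $Z_0=S\cap Z$ satisfies $|N(Z_0)\cup\{k,h,h'\}|\le|Z_0|+2$. So $Z_0\ne\emptyset$; and since $|N(Z_0)|\ge|Z_0|+2$, $Z_0$ is tight with $h,h'\in N(Z_0)$. But $y\notin Z_0$, contradicting minimality.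

**Step 3: tight sets are singletons.** *This raises the lower bound on $\sigma$ from 2 to 3 for larger sets.* Suppose there are tight sets with at least two elements, and let $Z$ be an inclusion-minimal one.

If $y\in Z$ has $r$ private neighbors (vertices of $N(Z)$ with no other neighbor in $Z$), then $\sigma(Z\setminus y)=3-r\ge2$, so $r\le1$. If $r=1$, then $Z\setminus y$ is tight, hence a singleton by minimality, so $|Z|=2$ and $|N(Z)|=4$; two vertices of degree $3$ with only $4$ neighbors together have two common neighbors, a 4-cycle. So $r=0$ for all $y$: every vertex of $N(Z)$ has at least two neighbors in $Z$. Since $N(Z)$ is independent by Step 2, exactly $3(|Z|+2)-3|Z|=6$ edges join $N(Z)$ to vertices outside $Z\cup N(Z)$. So some $h'\in N(Z)$ has exactly one neighbor $g'$ outside $Z$, and $g'\notin Z\cup N(Z)$.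

Choose $h\in N(Z)\setminus h'$. Let $y$ be the common neighbor of $h,h'$ in $Z$ if it exists (it is unique by Step 1), otherwise any vertex of $Z\cap N(h)$. Let $S$ be a max set missing $\{y,h\}\cup\{h',g'\}$, and $Z_0=S\cap Z$. By Lemma 4, $|N(Z_0)\cup\{h,h'\}|\le|Z_0|+2$. If $Z_0=\emptyset$, then $h'$, whose neighbors are $g'$ and two vertices of $Z$, has no neighbor in $S$, contradicting (M). Otherwise $Z_0\subseteq Z\setminus y$ is tight with $h,h'\in N(Z_0)$; by minimality of $Z$ it is a singleton, i.e. a common neighbor of $h$ and $h'$ in $Z$ different from $y$. This contradicts the choice of $y$. So: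

$$\sigma(X)\ge3\quad\text{for all independent }X\text{ with }|X|\ge2.\tag{5}$$

In applications: an independent set $I$ with $|N(I)|\le|I|+2$ has at most one element.

**Step 4: no 5-cycles.** *This raises the girth to 6.* Let $d_0\dots d_4$ be a 5-cycle, indices modulo $5$, $D=\{d_i\}$, and $f_i$ the third neighbor of $d_i$. The $f_i$ lie outside $D$ and are distinct, since there are no 3- or 4-cycles.

*The sets $S_k$.* Let $S_k$ be a max set missing $\{f_{k+1},d_{k+1}\}\cup\{d_{k+2},d_{k+3}\}$. By (M) at $d_{k+1}$, $d_k\in S_k$; so $S_k$ misses $d_{k+4}$ and $f_k$. By (M) at $d_{k+2}$ and $d_{k+3}$, $f_{k+2},f_{k+3}\in S_k$. Now apply Lemma 4 to the independent set $X=\{d_{k+1},d_{k+4}\}$ with $N(X)=\{d_k,d_{k+2},d_{k+3},f_{k+1},f_{k+4}\}$, $\sigma(X)=3$, $S_k\cap X=\emptyset$ and $Q=\{d_{k+2},d_{k+3},f_{k+1}\}$. Equality holds ($3=0+3$), so $S_k\cap N(X)=\{d_k,f_{k+4}\}$. Thus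
$$S_k\cap D=\{d_k\},\qquad f_{k+2},f_{k+3},f_{k+4}\in S_k,\qquad f_k,f_{k+1}\notin S_k .\tag{6}$$
Any two of the $f_i$ lie in a common $S_k$, so they are pairwise non-adjacent. Let $F=\{f_i\}$, $V_0=V\setminus(D\cup F)$, so $|V_0|=2p-6$; let $G_j=N(f_j)\cap V_0$ and $R_k=S_k\cap V_0$. The only neighbor of $f_j$ in $D\cup F$ is $d_j$, so $|G_j|=2$.

*A partition rule.* Let $I=S_k\cap S_{k+2}$. By (6), $I\cap D=\emptyset$ and $I\cap F=\{f_{k+4}\}$. The vertices $d_{k+1},d_{k+3}$ are missed by both sets, and their neighbors $d_k,d_{k+2},f_{k+1}$ and $d_{k+2},d_{k+4},f_{k+3}$ are not in $I$. So (H) gives $|N(I)|+2\le|I|+4$, and $I=\{f_{k+4}\}$ by (5). Exactly $|I|+4=5$ vertices are missed by both sets, namely those of $N(f_{k+4})\cup\{d_{k+1},d_{k+3}\}$. Restricted to $V_0$, and with $j=k+4$, this says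
$$V_0\setminus G_j=R_{j+1}\sqcup R_{j+3}\quad\text{for all }j,\tag{7}$$
and $G_j$ is disjoint from $R_{j+1}\cup R_{j+3}$. Also, by (6), $u\in R_k$ implies $N(u)\cap F\subseteq\{f_k,f_{k+1}\}$.

*Every $u\in V_0$ has exactly one neighbor in $F$.* If $N(u)\cap F=\emptyset$, then by (7) $u$ lies in exactly one of $R_k,R_{k+2}$ for each $k\in\mathbb Z_5$; going round the 5-cycle $k\mapsto k+2$, membership would alternate an odd number of times, impossible. If $|N(u)\cap F|\ge2$, choose $f_j\not\sim u$. By (7) $u\in R_k$ for some $k$, so $N(u)\cap F=\{f_k,f_{k+1}\}$, and $u$ lies in no other $R_l$, since that would give $N(u)\cap F=\{f_l,f_{l+1}\}$. But $f_{k+3}\not\sim u$, and (7) with $j=k+3$ puts $u$ in $R_{k+4}\cup R_{k+1}$, a contradiction.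

*The graph is now almost known.* Hence $V_0=\bigsqcup G_j$, $|V_0|=10$ and $p=8$. For $u\in G_i$, only $R_{i-1}$ and $R_i$ can contain $u$. By (7) with $j=i-1$, $u\in R_i\cup R_{i+2}$, so $u\in R_i$; with $j=i+1$, $u\in R_{i+2}\cup R_{i-1}$, so $u\in R_{i-1}$. Thus $G_i\cup G_{i+1}\subseteq R_i$ is independent for each $i$. So the two neighbors of $u\in G_i$ other than $f_i$ lie in $G_{i+2}\cup G_{i-2}$. Two in the same $G_j$ would form a 4-cycle with $u$ and $f_j$, so there is one in each, and a perfect matching joins $G_i$ and $G_{i+2}$ for each $i$. Label $G_i=\{g_i,g_i'\}$ so that $g_0\sim g_2\sim g_4\sim g_1\sim g_3$ and $g_0'\sim g_2'\sim g_4'\sim g_1'\sim g_3'$. The matching between $G_3$ and $G_0$ leaves two possibilities.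

* If $g_3\sim g_0$, then $V$ is partitioned into the 5-cycles $D$ and $g_0g_2g_4g_1g_3$ and the five edges $f_ig_i'$. Delete the vertices of two of these edges: the rest has independence number at most $2+2+3=7$.
* If $g_3\sim g_0'$, then $V$ is partitioned into $D$, the 7-cycle $f_0g_0g_2g_4g_1g_3g_0'$ and the four edges $f_ig_i'$, $1\le i\le4$. Delete the vertices of two of these edges: the rest has independence number at most $2+3+2=7$.

Both contradict (R), since $p=8$.

So $H$ has girth at least $6$. From an edge, one reaches $2$ end vertices, $4$ vertices at distance one and $8$ at distance two, and a coincidence among these would give a cycle of length at most $5$. So $2p+4\ge14$ and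
$$p\ge5.\tag{8}$$

## 11. Two max sets meeting in a single neighbor of $v$

**Lemma 7.** There are no vertex $v$ with $N(v)=\{a_1,a_2,b\}$ and max sets $S,S'$, both missing $v,a_1,a_2$, with $S\cap S'=\{b\}$.

*Proof.* Suppose there are, and let $N(b)=\{v,b_1,b_2\}$.

**Step 1: the structure.** *We describe all of $H$ around the edge $vb$.* By (H) exactly $5$ vertices are missed by both sets, and these are $v,a_1,a_2,b_1,b_2$. Let $A=S\setminus b$ and $B=S'\setminus b$. Then $|A|=|B|=p-1$, and $V=\{v,b,a_1,a_2,b_1,b_2\}\sqcup A\sqcup B$. By the girth, the neighbors of $a_i$ other than $v$ and those of $b_j$ other than $b$ lie in $A\cup B$. By (M) for $S$ and for $S'$, each $a_i$ has exactly one neighbor in $A$ and one in $B$. The sets $A,B$ are independent and have no neighbor in $\{v,b\}$; so $A$ sends $3(p-1)$ edges to $B\cup\{a_1,a_2,b_1,b_2\}$, two of them to $a_1,a_2$, and likewise for $B$. Hence $\{b_1,b_2\}$ sends equally many edges to $A$ and to $B$, that is, $2$ and $2$. If some $b_j$ had both neighbors in $B$, then $A\cup\{b_j,v\}$ would be independent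 of size $p+1$. So each $b_j$ has at most one, hence exactly one, neighbor in $B$, and therefore exactly one in $A$. For $h\in\{a_1,a_2,b_1,b_2\}$ let $\alpha_h\in A$ and $\beta_h\in B$ be its neighbors. The structure so derived is symmetric under $a_1\leftrightarrow a_2$, under $b_1\leftrightarrow b_2$, under $A\leftrightarrow B$, and under interchanging $(v;a_1,a_2)$ with $(b;b_1,b_2)$.

**Step 2: four new max sets.** *They will turn out to be too large to be packed into $A\cup B$.* Let $S_{ij}$ be a max set missing $\{a_i,v\}\cup\{b,b_j\}$. By (M) at $v$ and at $b$, $S_{ij}=\{a_{3-i},b_{3-j}\}\cup W_{ij}\cup W_{ij}'$ with $W_{ij}\subseteq A$, $W'_{ij}\subseteq B$ and $|W_{ij}|+|W'_{ij}|=p-2$.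

**Step 3: $W_{11}\cap W_{12}=W'_{11}\cap W'_{12}=\emptyset$.** *Two of the sets with a common index are disjoint on $A\cup B$.* Put $X=W_{11}\cap W_{12}$, $X'=W_{11}'\cap W_{12}'$, $E=B\setminus(W_{11}'\cup W_{12}')$, $E'=A\setminus(W_{11}\cup W_{12})$. By inclusion and exclusion,
$$|E|+|E'|=2(p-1)-2(p-2)+|X|+|X'|=2+|X|+|X'|.\tag{9}$$
Since $a_2,b_1,b_2\in S_{11}\cup S_{12}$ and $X$ lies in both sets, $X$ has no neighbor among $a_2,b_1,b_2$. So $N(X)\subseteq E\cup\{a_1\}$. Also $\beta_{a_2}\in E$, since $a_2\in S_{11}\cap S_{12}$. If $|X|\ge2$, then $|N(X)|\ge|X|+3$ by (5), so $|E|\ge|X|+2$. If $X=\{x\}$ and $x\not\sim a_1$, then $|E|\ge3$. If $X=\{x\}$ and $x\sim a_1$, then the two other neighbors of $x$ lie in $E$ and differ from $\beta_{a_2}$, since otherwise $v\,a_1\,x\,\beta_{a_2}\,a_2$ is a 5-cycle; so again $|E|\ge3$. Thus $|E|\ge|X|+2$ if $X\ne\emptyset$, and $|E|\ge1$ if $X=\emptyset$. By the symmetry $A\leftrightarrow B$ the same holds for $E',X'$. If one of $X,X'$ were nonempty, then $|E|+|E'|\ge|X|+|X'|+3$, contradicting (9). So both are empty.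

**Step 4: count.** *We pack the four sets into $A\cup B$.* By the symmetries of Step 1, Step 3 also holds for the index pairs $(21,22)$, $(11,21)$, $(12,22)$. The set $I=S_{11}\cap S_{22}$ lies in $A\cup B$; the vertices $v,b$ are missed by both sets and are not in $N(I)$. So $|N(I)|+2\le|I|+4$ and $|I|\le1$ by (5). Likewise $|S_{12}\cap S_{21}|\le1$. Among any three of the four sets, two share an index, so no vertex of $A\cup B$ lies in three of them; and at most two vertices lie in two of them. Hence $4(p-2)\le(2p-2)+2$, i.e. $p\le4$, contradicting (8). $\square$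

## 12. A set with $\sigma=3$ and an edge in its neighborhood

**Step 1: such sets exist.** *We find an independent $X$ with $|X|\ge2$, $\sigma(X)=3$ and an edge inside $N(X)$.* Take an edge $vb$, $N(v)=\{b,a_1,a_2\}$, $N(b)=\{v,b_1,b_2\}$. For $j=1,2$ let $S_j$ be a max set missing $\{a_1,v\}\cup\{b,b_j\}$, and $I=S_1\cap S_2$. By (M) at $v$, $a_2\in I$, so $v\in N(I)$. Also $b\notin N(I)$, since $v,b_1,b_2\notin I$. By (H), $|N(I)\cup\{a_1,b\}|\le|I|+4$.

If $a_1\notin N(I)$, then $|N(I)|\le|I|+2$ and $I=\{a_2\}$ by (5). So both sets miss $v,a_1,b$, and $S_1\cap S_2=\{a_2\}$; this contradicts Lemma 7, with $a_2$ in the role of $b$ there and $a_1,b$ in the role of $a_1,a_2$. So $a_1\in N(I)$, and $|N(I)|\le|I|+3$. The neighbor of $a_1$ in $I$ is not $a_2$, as $a_1\not\sim a_2$; hence $|I|\ge2$, and $\sigma(I)=3$ by (5). Finally $va_1$ is an edge inside $N(I)$.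

**Step 2: max sets that avoid a smallest such $X$.** *These are the sets to which Hajnal's lemma will be applied.* Choose $X$ as in Step 1 with $|X|$ minimum, let $h'h''$ be an edge in $N(X)$, and put $O=V\setminus(X\cup N(X))$. For each $h\in N(X)\setminus\{h',h''\}$ we construct a max set $S_h$ with
$$S_h\cap X=\emptyset,\qquad S_h\cap N(X)=N(X)\setminus\{h,h',h''\}.\tag{10}$$

No vertex is adjacent to both $h'$ and $h''$. At most one vertex of $X\cap N(h)$ is adjacent to $h'$ or $h''$: two such vertices adjacent to the same one of $h',h''$ give a 4-cycle through it and $h$; otherwise they give a 5-cycle with $h,h',h''$. Let $y$ be that vertex if it exists, otherwise any vertex of $X\cap N(h)$. Let $S_h$ be a max set missing $\{y,h\}\cup\{h',h''\}$, and $Z_0=S_h\cap X\subseteq X\setminus y$. By Lemma 4, $|N(Z_0)\cup\{h,h',h''\}|\le|Z_0|+3$.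

If $|Z_0|\ge2$, then $|N(Z_0)|\ge|Z_0|+3$ by (5), so $\sigma(Z_0)=3$ and $h',h''\in N(Z_0)$, contradicting the minimality of $|X|$. If $Z_0=\{z_0\}$, then $|N(z_0)\cup\{h,h',h''\}|\le4$, so $z_0$ is adjacent to at least two of $h,h',h''$; not to both $h',h''$, hence to $h$ and one of $h',h''$. As $z_0\ne y$, this contradicts the choice of $y$. So $Z_0=\emptyset$, equality holds in Lemma 4, and (10) follows.

**Step 3: a vertex common to all $S_h$.** *It makes the intersection below nonempty outside $N(X)$.* Let $y'\in X\cap N(h')$, and let $t$ be the third neighbor of $h'$ besides $h''$ and $y'$. By (M), $h'$ has a neighbor in every $S_h$; since $h'',y'\notin S_h$, we have $t\in S_h$ for all $h$. By (10), $t\notin X$. Also $t\notin N(X)$: otherwise $t\ne h',h''$, and the choice $h=t$ would give $t\notin S_t$. So $t\in O$.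

**Step 4: three of the sets.** *Hajnal's lemma for three sets contradicts (5).* Since $|N(X)\setminus\{h',h''\}|=|X|+1\ge3$, choose distinct $h_1,h_2,h_3$ there; let $S_i=S_{h_i}$ and $K=S_1\cap S_2\cap S_3\cap O\ni t$. By (10) the three sets intersect in $(|X|+3-5)+|K|$ vertices. All three miss the disjoint sets $X$, $\{h',h''\}$ and $N(K)\cap O$. Lemma 1 gives
$$|X|-2+|K|+\bigl(2p+4-|X|-2-|N(K)\cap O|\bigr)\ge2p,\qquad\text{i.e.}\qquad|N(K)\cap O|\le|K| .$$
Next we look at the neighbors of $K$ outside $O$. There are none in $X$, since $K\cap N(X)=\emptyset$. By (10) every vertex of $N(X)\setminus\{h',h''\}$ lies in some $S_i$ (for instance $h_1\in S_2$), and $K\subseteq S_i$; so the neighbors of $K$ in $N(X)$ lie in $\{h',h''\}$. Hence $|N(K)|\le|K|+2$.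

If $|K|\ge2$, this contradicts (5). If $|K|=1$, its vertex has three neighbors, at most one of them in $O$, so it is adjacent to both $h'$ and $h''$, and there is a triangle. Either way we have a contradiction, and the cubic case is impossible.

By Section 5 the minimum degree of $H$ is $3$, $4$ or $5$; Sections 7, 8 and 9–12 exclude all three values. So no such $H$ exists, and Theorem 1 is proved; with it, the proof of Theorem 2 given in Section 2 is complete. In complementary form: if $\alpha(H)\ge2$ and deleting any two disjoint cliques from $H$ leaves $\alpha(H)$ unchanged, then $|V(H)|\ge2\alpha(H)+5$, and the graph $\Gamma$ on $\mathbb Z_{13}$ shows that this is sharp. $\blacksquare$
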